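# Convex bodies whose hyperplane sections through a point are bodies of affine revolution

## The guess "yes", tried on double cones, a product of discs, and dimension three

Fix a convex body $K\subset\mathbb R^n$ and a point $O$ in its interior, and cut $K$ by all hyperplanes through $O$. Suppose that each section, looked at inside its own hyperplane, becomes a body of revolution after a suitable affine map; the map and the axis may change from section to section. Must $K$ itself be, up to an affine map, a body of revolution? The natural first guess is yes: so much symmetry in every section should come from one symmetry of the whole. For $n\ge4$ we shall prove that this guess is right. The problem comes from Bartłomiej Zawalski, "On star-convex bodies with rotationally invariant sections", arXiv:2304.07074 (2023).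

**Definition (bodies).** A *convex body* in $\mathbb R^m$ is a compact convex set with nonempty interior. A convex body $L$ in an $m$-dimensional real affine space is a *body of revolution* if there is a line $\ell$, the axis, such that $L$ is invariant under every rotation of the space fixing $\ell$ pointwise, with respect to some Euclidean structure. It is a *body of affine revolution* if it is affinely equivalent to a body of revolution. A hyperplane section $K\cap H$ is regarded as a body in the $(n-1)$-dimensional affine space $H$. An *ellipsoid* is an affine image of a closed ball, in any dimension.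

Let us test the guess on cases that can be done by hand.

*Ellipsoids.* If $K$ is an ellipsoid, every section through $O$ is an ellipsoid, hence of affine revolution, and so is $K$.

*Bodies of revolution.* Let $K=\{(t,z)\in\mathbb R\times\mathbb R^{n-1}:\alpha\le t\le\beta,\ |z|^2\le\varphi(t)\}$ and $O=(0,o)$, an interior point not assumed to be on the axis. The hyperplane $\{t=0\}$ cuts $K$ in a ball. Any other hyperplane $H\ni O$ has an equation $a\cdot(z-o)=st$ with $|a|=1$. Put $\lambda(t)=a\cdot o+st$ and write points of $H$ as $z=\lambda(t)a+z'$ with $z'\in a^\perp\cong\mathbb R^{n-2}$. Then $|z|^2=\lambda(t)^2+|z'|^2$, so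
$$K\cap H=\{(t,z'):\alpha\le t\le\beta,\ |z'|^2\le\varphi(t)-\lambda(t)^2\}.\tag{1}$$
This set is invariant under all $(t,z')\mapsto(t,gz')$ with $g$ orthogonal. So for $n\ge4$ the converse of our question holds: all sections of a body of affine revolution through an interior point are bodies of affine revolution.

*A product of discs.* Let $K=\{x_1^2+x_2^2\le1,\ x_3^2+x_4^2\le1\}\subset\mathbb R^4$, with $O=0$. The section by $x_4=0$ is a round cylinder, and so are the sections by the other three coordinate hyperplanes. Is this a counterexample? Try $H=\{x_1+x_3=0\}$ with coordinates $(w,x_2,x_4)$, where $x_1=w$, $x_3=-w$. The section is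
$$S=\{x_2^2+w^2\le1,\ x_4^2+w^2\le 1\}.$$
Along a nondegenerate segment in $\partial S$, each point satisfies $x_2^2+w^2=1$ or $x_4^2+w^2=1$. These are polynomials of degree at most 2 in the parameter of the segment, so one of them takes the value 1 infinitely often and is identically 1. If it is the first, then $(x_2,w)$ stays on a circle, which contains no segment, so $x_2,w$ are constant and the segment has direction $e_4$. In the other case it has direction $e_2$. Both directions occur ($x_2=1$, $w=0$, $|x_4|\le1$, and the same with $x_2,x_4$ exchanged). Hence the linear part of every affine symmetry of $S$ permutes the two lines $\mathbb Re_2,\mathbb Re_4$. If $S$ were of affine revolution, the linear parts would include a conjugate $R$ of the rotation by $45^\circ$ about an axis. Then $R^2$ preserves each of the two lines; but $R^2$ is conjugate to a quarter turn about an axis in 3-space, which has only one invariant line. So $S$ is not of affine revolution, and this is no counterexample. It does show that a few good sections are not enough.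

*Dimension three.* In a plane, the only rotation fixing a line pointwise is the identity, so every planar convex body is a body of revolution by our definition. For $n=3$ the hypothesis is therefore empty, and the cube satisfies it. But every affine symmetry of the cube permutes its 8 vertices and is determined by this permutation, so there are finitely many, while a body of affine revolution in $\mathbb R^3$ has infinitely many. So the guess fails for $n=3$, and we assume $n\ge4$ from now on.

## Slice directions instead of axes, and the precise statement

What should we look for in order to reconstruct the symmetry of $K$? One thinks first of the axes of the sections. But (1) shows that they are not well behaved. Take the double cone $K=\{|t|+|z|\le1\}\subset\mathbb R\times\mathbb R^3$ and $O=(0,o)$ with $o=(\tfrac12,0,0)$. The section by $H=\{z_1=\tfrac12\}$ is $|z'|^2\le(1-|t|)^2-\tfrac14$ (with $|t|\le 1$), and its axis $\{(t,\tfrac12,0,0)\}$ does not meet the axis of $K$. What *is* simple in (1) is the direction of the round slices: they are parallel to $H\cap\{t=0\}$, the trace on $H$ of one fixed hyperplane. So we track slice directions.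

**Definition ($\delta$-revolution body).** Let $A$ be an affine space of dimension $d\ge2$ and $\delta$ a hyperplane of its translation space. A convex body $L\subset A$ is a *$\delta$-revolution body* if there are affine coordinates $(t,z)\in\mathbb R\times\mathbb R^{d-1}$ on $A$, called *adapted*, such that $\delta$ is the direction of the levels $\{t=\text{const}\}$ and $L$ is invariant under $(t,z)\mapsto(t,gz)$ for all $g\in O(d-1)$.

We may rescale and translate $t$ freely. A nonempty slice $\{t=\tau\}$ of $L$ is a compact convex set invariant under $O(d-1)$, so it is a ball centered at $z=0$ (a symmetric interval if $d=2$; possibly a point at the ends). Hence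
$$L=\{(t,z):\alpha\le t\le\beta,\ |z|^2\le\varphi(t)\},\qquad \sqrt\varphi\ \text{concave on }[\alpha,\beta],\quad \varphi>0\ \text{on }(\alpha,\beta).\tag{2}$$

For $d\ge3$, $L$ is a body of affine revolution if and only if it is a $\delta$-revolution body for some $\delta$: since $d-1\ge2$, the groups $SO(d-1)$ and $O(d-1)$ have the same orbits in $\mathbb R^{d-1}$, namely the spheres about $0$, so invariance under one is the same as invariance under the other. For $d=2$ the new notion has content: it says that $L$ has an affine reflection symmetry moving points parallel to $\delta$. For example, the square is a $\delta$-revolution body for the horizontal, the vertical and the two diagonal directions. An ellipsoid is a $\delta$-revolution body for *every* $\delta$, since an affine map turns it into a ball and we may take $t$ to be the coordinate orthogonal to the image of $\delta$.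

**Theorem 1.** *Let $K\subset\mathbb R^n$, $n\ge4$, be a convex body with $O\in\operatorname{int}K$, all of whose hyperplane sections through $O$ are bodies of affine revolution. Then $K$ is a body of affine revolution. Moreover, if some hyperplane section of $K$ through $O$ is not an ellipsoid, there is a unique hyperplane $\Pi\ni O$ with the following property: for every hyperplane $H\ni O$ with $K\cap H$ not an ellipsoid, $H\ne\Pi$ and $K\cap H$ is a body of affine revolution with spherical slices parallel to $H\cap\Pi$, that is, an $(H\cap\Pi)$-revolution body. For this $\Pi$, $K\cap\Pi$ is an ellipsoid, and the nonempty slices of $K$ parallel to $\Pi$ are ellipsoids homothetic to $K\cap\Pi$ (or points) with collinear centers.*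

From here on $O=0$, and "subspace" and "hyperplane" mean linear ones, hence through $O$, unless we say "affine". For a subspace $V$, the point $O$ lies in the relative interior of $K\cap V$, and the relative boundary of $K\cap V$ is $\partial K\cap V$. Sets of subspaces of a fixed dimension (Grassmannians) carry their usual compact topology. We shall often use the following fact.

*If $V_k\to V$ and $W_k\to W$ are subspaces of fixed dimensions and $\dim(V_k\cap W_k)=\dim(V\cap W)$ for all $k$, then*
$$V_k\cap W_k\to V\cap W.\tag{3}$$
Indeed, every subsequential limit of $V_k\cap W_k$ consists of limits of vectors lying in both $V_k$ and $W_k$, so it lies in $V\cap W$; it has the same dimension, so it equals $V\cap W$. Compactness gives (3).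

## How many slice directions a non-ellipsoid can have

Before gluing slice directions together we must know how far each one is determined by its body. The tool is a normalization that turns affine symmetries into orthogonal ones.

For a convex body $L\subset\mathbb R^d$ let $g$ be the centroid and $\Sigma$ the covariance matrix of the uniform probability measure on $L$; $\Sigma$ is positive definite because $L$ has interior. Put
$$N_L(x)=\Sigma^{-1/2}(x-g).$$
Then $N_L(L)$ has centroid $0$ and covariance $I$. If $x\mapsto Ax+b$ is an affine bijection preserving $N_L(L)$, comparing centroids gives $b=0$ and comparing covariances gives $AA^T=I$. So every affine symmetry of $N_L(L)$ lies in $O(d)$.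

Moreover, $L$ is an ellipsoid if and only if $N_L(L)$ is the ball of radius $\sqrt{d+2}$ about $0$. One direction is clear. For the other, if $L$ is an ellipsoid, so is $N_L(L)$; it is centered at its centroid $0$, so it is $AB$ with $B$ the unit ball and $A$ invertible. The covariance of $B$ is $\frac1{d+2}I$, because the mean of $|x|^2$ over $B$ is $\frac d{d+2}$. So $\frac1{d+2}AA^T=I$, that is, $A$ is $\sqrt{d+2}$ times an orthogonal matrix.

For a unit vector $u$ write $O_u=\{h\in O(d):hu=u\}$.

**Lemma 2.** *Let $L\subset\mathbb R^d$ be a convex body, $d\ge2$.*

*(a) $L$ is a $\delta$-revolution body if and only if $N_L(L)$ is invariant under $O_u$, where $u$ is a unit vector orthogonal to $\delta':=\Sigma^{-1/2}\delta$.*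

*(b) If $L$ is not an ellipsoid, there are only finitely many $\delta$ for which $L$ is a $\delta$-revolution body, and at most one if $d\ge3$.*

**Proof of (a): the symmetry becomes orthogonal.** If $N_L(L)$ is invariant under $O_u$, take as coordinates of $x$ the numbers $t=\langle u,N_L(x)\rangle$ and the orthogonal projection $z$ of $N_L(x)$ to $u^\perp$. These are adapted, and the level direction is $\Sigma^{1/2}u^\perp=\delta$.

Conversely, let $L$ be a $\delta$-revolution body. The map $N_L$ conjugates the group $\{(t,z)\mapsto(t,hz)\}$ into a group of affine symmetries of $N_L(L)$, hence onto a subgroup $\Lambda\subset O(d)$. The original group fixes exactly the points of the line $z=0$ (it contains $z\mapsto-z$), so the fixed space of $\Lambda$ is a line $\mathbb Rw$. The displacements $(h-1)x$ of the original group span $\delta$, so those of $\Lambda$ span $\delta'$. For $h\in\Lambda$ we have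
$$\langle (h-1)x,w\rangle=\langle x,h^{-1}w\rangle-\langle x,w\rangle=0,$$
so $w\perp\delta'$. On $\delta'$ the group $\Lambda$ acts as $A\,O(d-1)A^{-1}$ for a linear isomorphism $A:\mathbb R^{d-1}\to\delta'$. This action is transitive on $\{x\in\delta':|A^{-1}x|=1\}$ and preserves $|x|$, so $|x|$ is constant on that set. Thus $|x|$ and $|A^{-1}x|$ are proportional on $\delta'$, $A$ is a multiple of an isometry, and $A\,O(d-1)A^{-1}$ is the full orthogonal group of $\delta'$. Since $\Lambda$ fixes $w$, we get $\Lambda=O_u$ with $u=w/|w|$.

**Proof of (b): too many symmetries force a ball.** Let $L'=N_L(L)$, which is not a ball about $0$. Different $\delta$ give different lines $\mathbb Ru$.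

*Case $d=2$.* Here $O_u$ consists of the identity and one reflection. Infinitely many $\delta$ would give infinitely many reflections in the closed group $\{h\in O(2):hL'=L'\}$. An infinite closed subgroup of $O(2)$ meets $SO(2)$ in an infinite closed subgroup, which is all of $SO(2)$. So $L'$ would be a disc about $0$, a contradiction.

*Case $d\ge3$.* Suppose $L'$ is invariant under $O_u$ and $O_v$ with $v\ne\pm u$. Let $\Lambda_0$ be the group generated by $SO(u^\perp)\cup SO(v^\perp)$, each acting trivially on the orthogonal complement. It is path connected, being generated by path connected subgroups. Let $X=\overline{\Lambda_0u}\subset S^{d-1}$: a closed, connected, $\Lambda_0$-invariant set containing $u$. As $d-1\ge2$, $SO(u^\perp)$ is transitive on each set $\{x\in S^{d-1}:\langle x,u\rangle=c\}$. So $X$ is a union of such sets, and the values $\langle x,u\rangle$ on $X$ form a compact interval containing $1$. Hence $X$ is a cap $\{x:\langle x,u\rangle\ge\cos\omega\}$ with $0\le\omega\le\pi$.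

If $\omega<\pi$, the cap determines its center $u$: for $\omega=0$ it is $\{u\}$, and for $0<\omega<\pi$ the integral of $x$ over the cap is a positive multiple of $u$. Every $h\in SO(v^\perp)$ satisfies $hX=X$, so it fixes $u$. But the vectors fixed by $SO(v^\perp)$ are those of $\mathbb Rv$, as $d-1\ge2$; so $u=\pm v$, a contradiction. Hence $\omega=\pi$ and $X=S^{d-1}$. The support function of $L'$ is continuous and constant on the dense set $\Lambda_0u$, so it is constant and $L'$ is a ball about $0$, a contradiction. $\square$

The exception $d=2$ in (b) is real. The square is already centered with $\Sigma$ a multiple of $I$, so by (a) its slice directions correspond to its four reflections.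

## Gluing two slice directions, and three places where this jams

Suppose that $H_1\ne H_2$ are hyperplanes with non-ellipsoidal sections. Their dimension is $n-1\ge3$, so by Lemma 2(b) each has a unique slice direction $\Delta_i\subset H_i$, an $(n-2)$-dimensional subspace. If Theorem 1 is true, then $\Delta_i=H_i\cap\Pi$. So the obvious candidate is
$$\Pi=\Delta_1+\Delta_2 ,$$
and it is a hyperplane exactly when $\dim(\Delta_1\cap\Delta_2)=n-3$. Since $\Delta_1\cap\Delta_2\subset\Gamma:=H_1\cap H_2$, we look at $K\cap\Gamma$. If $\Gamma\neq\Delta_i$, the computation (1), one dimension lower, says that $K\cap\Gamma$ is a $(\Delta_i\cap\Gamma)$-revolution body for $i=1,2$. If $n\ge5$ and $K\cap\Gamma$ is not an ellipsoid, then $\dim\Gamma=n-2\ge3$ and the uniqueness in Lemma 2(b) gives $\Delta_1\cap\Gamma=\Delta_2\cap\Gamma$, which is what we want.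

This stops in three places.

First, for $n=4$ we have $\dim\Gamma=2$, and a planar body may have several slice directions, as the square does. Nothing forces $\Delta_1$ and $\Delta_2$ to induce the same one.

Second, $K\cap\Gamma$ may be an ellipsoid, and then it carries no information. This really happens. Let
$$K=\{(t,z)\in\mathbb R\times\mathbb R^3:t^2+|z|^2\le1,\ t\le\tfrac12\},\qquad O=0,\tag{4}$$
and $H_1=\{z_1=t\}$, $H_2=\{z_1=-t\}$. By (1) both sections are $\{|z'|^2\le1-2t^2,\ t\le\tfrac12\}$, which has a flat face of positive radius at $t=\tfrac12$ and so is not an ellipsoid. But $\Gamma=\{t=z_1=0\}$ meets $K$ in a disc. In fact $\Delta_1=\Delta_2=\Gamma$, so $\Delta_1+\Delta_2$ is not even a hyperplane.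

Third, suppose that we have found $\Pi=\Delta_1+\Delta_2$, and take another hyperplane $H_3\supset\Gamma$. The same argument tells us only that $\Delta_3$ contains $\Delta_1\cap\Delta_2$: one $(n-3)$-dimensional subspace, not enough to place $\Delta_3$ inside $\Pi$.

The remedies are these. For the first point, use not two but *all* hyperplanes through $\Gamma$: they form a connected family, the induced slice direction of $K\cap\Gamma$ varies continuously in it, and it has only finitely many possible values. For the third, tilt $H_3$ slightly so that it meets $H_1$ and $H_2$ in two different subspaces, and pass to the limit. For the second, we need to control which $\Gamma\subset H$ give ellipsoids. We begin there.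

## Bad points: which subsections are ellipsoids

Let $H$ be a hyperplane such that $L=K\cap H$ is a $\delta$-revolution body. Fix adapted coordinates on $H$ with $t(O)=0$, so that $\delta=\{t=0\}\subset H$ and $O=(0,o)$. Write $L$ as in (2), with $z\in\mathbb R^{n-2}$. Then $\alpha<0<\beta$. The slice $t=0$ shows that $K\cap\delta$ is an ellipsoid.

**Definition (bad points).** Condition (Q) is: $\varphi$ coincides near $0$ with a polynomial $p$ of degree at most $2$. Then $p$ is unique. A point $x\in\partial K\cap H$ is *bad* if $t(x)\ne0$ and either (Q) fails or $|z(x)|^2\ne p(t(x))$.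

Boundary points with $t=0$ satisfy $|z|^2=\varphi(0)$, which equals $p(0)$ if (Q) holds. Two examples in $\mathbb R\times\mathbb R^2$ with $O$ at the origin: for the truncated ball $|z|^2\le1-t^2$, $t\le\frac12$, (Q) holds with $p=1-t^2$, and the bad points are the points with $t=\frac12$, $|z|^2<\frac34$. For the double cone $|t|+|z|\le1$ we have $\varphi=1-2|t|+t^2$ near $0$, so (Q) fails and every boundary point with $t\ne0$ is bad.

**Lemma 3.** *Let $\Gamma\subset H$ be a subspace with $\dim\Gamma=n-2$.*

*(a) If $\Gamma\ne\delta$, then $K\cap\Gamma$ is a $(\delta\cap\Gamma)$-revolution body.*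

*(b) $K\cap\Gamma$ is an ellipsoid if and only if $\Gamma$ contains no bad point.*

*(c) $K\cap H$ is an ellipsoid if and only if $H$ contains no bad point.*

**Step 1: coordinates on $\Gamma$, and (a).** If $\Gamma=\delta$, then $K\cap\Gamma$ is an ellipsoid and $\Gamma$ contains no bad point, since $t=0$ there; so (b) holds. Let $\Gamma\ne\delta$. Linear functionals on $H$ are combinations of $t$ and the entries of $z-o$, and $\Gamma$ is not $\{t=0\}$, so $\Gamma=\{a\cdot(z-o)=st\}$ with $|a|=1$, $s\in\mathbb R$. As in (1), put $\lambda(t)=a\cdot o+st$ and $z=\lambda(t)a+z'$, $z'\in a^\perp\cong\mathbb R^{n-3}$. In the coordinates $(t,z')$ of $\Gamma$,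
$$K\cap\Gamma=\{(t,z'):t\in[\alpha,\beta],\ |z'|^2\le\psi(t)\},\qquad\psi=\varphi-\lambda^2,\tag{5}$$
where the slice is empty if $\psi(t)<0$. This is invariant under $z'\mapsto hz'$, $h\in O(n-3)$, and the levels of $t$ in $\Gamma$ have direction $\delta\cap\Gamma$. That is (a).

Let $[\alpha',\beta']\subset[\alpha,\beta]$ be the range of $t$ on $K\cap\Gamma$. As $O$ is a relative interior point of $K\cap\Gamma$ and $t\not\equiv0$ on $\Gamma$, we have $\alpha'<0<\beta'$. For $\tau\in(\alpha',\beta')$ the slice of the convex body $K\cap\Gamma$ at $t=\tau$ has nonempty interior in its level, so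
$$\psi>0\quad\text{on }(\alpha',\beta').\tag{6}$$

**Step 2: an ellipsoidal $K\cap\Gamma$ has no bad points.** Let $K\cap\Gamma=\{F\le0\}$, where $F$ is a quadratic polynomial with positive definite leading form and $\min F=-1$. Such an $F$ is unique: after an affine change the ellipsoid is the unit ball; the minimum of $F$ is at the center of symmetry $0$, so $F=Q-1$ with a quadratic form $Q$ equal to $1$ on the unit sphere, that is, $Q(x)=|x|^2$. By uniqueness $F$ is invariant under $z'\mapsto hz'$, $h\in O(n-3)$. Taking $h=-1$ we see that $F$ has no terms linear in $z'$, and the part quadratic in $z'$ is an invariant form, so it is a multiple of $|z'|^2$. Hence $F=c\,(|z'|^2-q(t))$ with $c>0$ and $\deg q\le2$.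

All relative boundary points of $K\cap\Gamma$ satisfy $F=0$, i.e. $|z'|^2=q(t)$. For $t\in(\alpha',\beta')$ the points with $|z'|^2=\psi(t)$ are boundary points, so $\psi=q$ on $(\alpha',\beta')$. Thus $\varphi=q+\lambda^2$ near $0$, so (Q) holds with $p=q+\lambda^2$. Every boundary point of $K\cap\Gamma$ satisfies $|z|^2=|z'|^2+\lambda^2=q(t)+\lambda(t)^2=p(t)$, so none is bad.

**Step 3: if $\Gamma$ has no bad point, $K\cap\Gamma$ is an ellipsoid.** The set $\Gamma$ contains boundary points with $t\ne0$, for instance with $t=\alpha'$. Since they are not bad, (Q) holds, and all boundary points of $K\cap\Gamma$ (those with $t=0$ included) satisfy $|z|^2=p(t)$, i.e. $|z'|^2=q(t)$ with $q:=p-\lambda^2$. So $\psi=q$ on $(\alpha',\beta')$. All points of the slice $t=\alpha'$ are boundary points, so they satisfy $|z'|^2=q(\alpha')$. By (5) this slice contains $z'=0$, so $q(\alpha')=0$ and the slice is the single point $z'=0$. The same holds at $\beta'$. By (6), $q>0$ on $(\alpha',\beta')$; since $\deg q\le2$, we get $q=-c(t-\alpha')(t-\beta')$ with $c>0$. So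
$$K\cap\Gamma=\{|z'|^2+c(t-\alpha')(t-\beta')\le0\},$$
which is an ellipsoid. This proves (b).

**Step 4: (c).** Repeat Steps 2 and 3 with $\lambda=0$, $z'=z\in\mathbb R^{n-2}$, $\psi=\varphi$, $[\alpha',\beta']=[\alpha,\beta]$. $\square$

## Continuity of the slice direction

Let $\mathcal U$ be the set of hyperplanes $H$ with $K\cap H$ not an ellipsoid, and $\mathcal G$ the set of $(n-2)$-dimensional subspaces $\Gamma$ with $K\cap\Gamma$ not an ellipsoid. Sections of an ellipsoid through an interior point are ellipsoids, so
$$\Gamma\in\mathcal G,\ H\supset\Gamma\ \Longrightarrow\ H\in\mathcal U.\tag{7}$$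

From now on $K$ satisfies the hypothesis of Theorem 1. For $H\in\mathcal U$, since $\dim H=n-1\ge3$, the hypothesis and Lemma 2(b) give a unique $(n-2)$-dimensional subspace $\Delta_H\subset H$ such that $K\cap H$ is a $\Delta_H$-revolution body. Bad points of $H\in\mathcal U$ are meant with respect to $\Delta_H$ and a fixed choice of adapted coordinates. As seen before Lemma 3, $K\cap\Delta_H$ is an ellipsoid, so
$$\Delta_H\notin\mathcal G.\tag{8}$$

**Lemma 4.** *$\mathcal U$ and $\mathcal G$ are open, and $H\mapsto\Delta_H$ is continuous on $\mathcal U$.*

**Step 1: normalized sections depend continuously on the subspace.** Let $V_k\to V$ be subspaces of equal dimension $d\ge2$. Choose a linear isomorphism $A:\mathbb R^d\to V$ and let $A_k$ be $A$ followed by orthogonal projection to $V_k$; then $A_k\to A$, and $A_k$ is an isomorphism onto $V_k$ for large $k$. Put $L_k=A_k^{-1}(K\cap V_k)$, $L=A^{-1}(K\cap V)$. With $\rho_K(y)=\max\{r:ry\in K\}$, which is continuous on $\mathbb R^n\setminus\{0\}$, the radial function of $L_k$ is $x\mapsto\rho_K(A_kx)$. It converges uniformly on the unit sphere to that of $L$, so $L_k\to L$ in the Hausdorff metric. The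 indicator functions of $L_k$ converge to that of $L$ off $\partial L$, a null set, and the $L_k$ are uniformly bounded. By dominated convergence, volumes, centroids $g_k$ and covariance matrices $\Sigma_k$ converge to those of $L$; since $\Sigma$ is positive definite, $\Sigma_k^{-1/2}\to\Sigma^{-1/2}$. Hence $N_{L_k}(L_k)\to N_L(L)$.

**Step 2: openness.** If all $K\cap V_k$ are ellipsoids, so are the $L_k$, and each $N_{L_k}(L_k)$ is the ball of radius $\sqrt{d+2}$ about $0$. So $N_L(L)$ is this ball and $K\cap V$ is an ellipsoid. Thus the complements of $\mathcal U$ ($d=n-1$) and $\mathcal G$ ($d=n-2\ge2$) are closed.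

**Step 3: continuity.** Let $V_k=H_k\to V=H$ in $\mathcal U$, $d=n-1$, and let $u_k$ be the unit vector, up to sign, belonging to $A_k^{-1}\Delta_{H_k}$ by Lemma 2(a). Suppose $u_k\to u$ along a subsequence. Choose rotations $R_k\to I$ with $R_ku=u_k$. For $h\in O_u$, the map $R_khR_k^{-1}\in O_{u_k}$ preserves $N_{L_k}(L_k)$; in the limit $h$ preserves $N_L(L)$. So $N_L(L)$ is invariant under $O_u$, and by Lemma 2 (uniqueness, $d\ge3$) $u$ is, up to sign, the vector belonging to $A^{-1}\Delta_H$. By compactness the lines $\mathbb Ru_k$ converge to $\mathbb Ru$ along the whole sequence, so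
$$\Delta_{H_k}=A_k\Sigma_k^{1/2}u_k^\perp\ \to\ A\Sigma^{1/2}u^\perp=\Delta_H.\qquad\square$$

The next lemma removes the first jam, the plurality of slice directions for planar $K\cap\Gamma$.

**Lemma 5.** *For $\Gamma\in\mathcal G$ there is an $(n-3)$-dimensional subspace $\delta_\Gamma\subset\Gamma$ with $\Delta_H\cap\Gamma=\delta_\Gamma$ for all hyperplanes $H\supset\Gamma$.*

**Proof: a continuous map from a connected set to a finite set.** By (7) all $H\supset\Gamma$ lie in $\mathcal U$, and $\Delta_H\ne\Gamma$ by (8). So $\Delta_H\cap\Gamma$ is the intersection of two distinct hyperplanes of $H$, of dimension $n-3$. By Lemma 4 and (3) it depends continuously on $H$ in the pencil $\{H\supset\Gamma\}$, which is the set of lines in $\mathbb R^n/\Gamma\cong\mathbb R^2$, a copy of $\mathbb{RP}^1$. By Lemma 3(a), $K\cap\Gamma$ is a $(\Delta_H\cap\Gamma)$-revolution body. As $\dim\Gamma=n-2\ge2$ and $K\cap\Gamma$ is not an ellipsoid, Lemma 2(b) leaves finitely many possible values. A continuous map from a connected space to a finite set is constant. $\square$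

Consequently, if $H\ne H'$ and $\Gamma=H\cap H'\in\mathcal G$, then
$$\Delta_H\cap\Delta_{H'}=\delta_\Gamma,\tag{9}$$
because $\Delta_H\cap\Delta_{H'}\subset\Gamma$, so it equals $(\Delta_H\cap\Gamma)\cap(\Delta_{H'}\cap\Gamma)$.

## One hyperplane for each pencil

**Lemma 6.** *For each $\Gamma_0\in\mathcal G$ there is a unique hyperplane $\Pi=\Pi_{\Gamma_0}$ with $\Delta_H=H\cap\Pi$ for all $H\supset\Gamma_0$. It equals $\Delta_H+\Delta_{H'}$ for any two distinct $H,H'\supset\Gamma_0$, and $\Gamma_0\not\subset\Pi$. The map $\Gamma\mapsto\Pi_\Gamma$ is locally constant on $\mathcal G$.*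

**Step 1: the candidate.** Let $H_1\ne H_2$ contain $\Gamma_0$. Put $\Delta_i=\Delta_{H_i}$, $\delta_0=\delta_{\Gamma_0}$ and $\Pi=\Delta_1+\Delta_2$. By (9), $\Delta_1\cap\Delta_2=\delta_0$, so
$$\dim\Pi=2(n-2)-(n-3)=n-1 .$$
We have $\Gamma_0\not\subset\Pi$: otherwise, since $\Gamma_0\ne\Delta_i$ are hyperplanes of $H_i$, we would get $\Pi\supset\Gamma_0+\Delta_i=H_i$ for $i=1,2$, hence $H_1=\Pi=H_2$.

**Step 2: hyperplanes in general position obey $\Pi$.** *Claim: if $H\ne H_1,H_2$ is a hyperplane with $H\cap H_1,H\cap H_2\in\mathcal G$ and $\delta_0\not\subset H$, then $\Delta_H=H\cap\Pi$.* By (7), $H\in\mathcal U$. Put $\delta_i=\delta_{H\cap H_i}$; by (9), $\delta_i=\Delta_H\cap\Delta_i$, of dimension $n-3$. If $\delta_1=\delta_2$, this space lies in $\Delta_1\cap\Delta_2=\delta_0$, so it equals $\delta_0$ by dimension, and $\delta_0\subset H$, a contradiction. So $\delta_1,\delta_2$ are distinct hyperplanes of the $(n-2)$-dimensional space $\Delta_H$, and $\Delta_H=\delta_1+\delta_2\subset\Delta_1+\Delta_2=\Pi$. As $\delta_0\subset\Pi$ but $\delta_0\not\subset H$, we have $H\ne\Pi$, so $\dim(H\cap\Pi)=n-2$ and $\Delta_H=H\cap\Pi$.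

**Step 3: the pencil through $\Gamma_0$, by tilting.** A hyperplane $H_3\supset\Gamma_0$ contains $\delta_0$, so the Claim does not apply to it; we approximate. Let $H_3\ne H_1,H_2$. As $H\to H_3$, (3) gives $H\cap H_i\to\Gamma_0\in\mathcal G$, and $\mathcal G$ is open. Also $H_3\ne\Pi$, since $\Gamma_0\not\subset\Pi$. So there is an open neighborhood $W$ of $H_3$ with $\Pi,H_1,H_2\notin W$ and $H\cap H_i\in\mathcal G$ for all $H\in W$, $i=1,2$; in particular $W\subset\mathcal U$. By the Claim, $\Delta_H=H\cap\Pi$ for those $H\in W$ that do not contain $\delta_0$. These are dense in $W$: since $\dim\delta_0=n-3\ge1$, the hyperplanes containing $\delta_0$ form a proper projective subspace of the space of all hyperplanes. Both $\Delta_H$ and $H\cap\Pi$ are continuous on $W$, by Lemma 4 and by (3) with $\Pi\notin W$. Hence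
$$\Delta_H=H\cap\Pi\quad\text{for all }H\in W,\tag{10}$$
in particular for $H_3$. For $i=1,2$ we have $\Delta_i\subset H_i\cap\Pi$ and $H_i\ne\Pi$ (as $\Gamma_0\not\subset\Pi$), so equality holds by dimension.

**Step 4: uniqueness and the formula.** A hyperplane with the stated property contains $\Delta_H+\Delta_{H'}$ for any two distinct $H,H'\supset\Gamma_0$. By the dimension count of Step 1, applied to $H,H'$, this sum is itself a hyperplane. So the two are equal.

**Step 5: local constancy.** Keep $W$ from Step 3. Choose $H_3'\supset\Gamma_0$ in $W$ with $H_3'\ne H_3$, and write $H_3=\Gamma_0\oplus\mathbb Rv$, $H_3'=\Gamma_0\oplus\mathbb Rv'$. For $\Gamma\in\mathcal G$ close enough to $\Gamma_0$, $H=\Gamma\oplus\mathbb Rv$ and $H'=\Gamma\oplus\mathbb Rv'$ are distinct hyperplanes in $W$. By Step 4 for $\Gamma$ and by (10), $\Pi_\Gamma=\Delta_H+\Delta_{H'}\subset\Pi$, so $\Pi_\Gamma=\Pi$. $\square$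

## One hyperplane for the whole body

The set $\mathcal G$ might be disconnected, so local constancy alone does not finish. This is the second jam, and here bad points do their work: by Lemma 3(b), whether $\Gamma\subset H$ lies in $\mathcal G$ is decided by whether it passes through a bad point, and we can *choose* hyperplanes to pass through a given bad point.

**Lemma 7.** *$\Pi_\Gamma$ is the same hyperplane $\Pi$ for all $\Gamma\in\mathcal G$.*

**Step 1: constancy inside one $H\in\mathcal U$.** Let $\mathcal G(H)=\{\Gamma\in\mathcal G:\Gamma\subset H\}$. By Lemma 3(c), $H$ has a bad point. By Lemma 3(b),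
$$\mathcal G(H)=\bigcup_{x\ \text{bad}}S_x,\qquad S_x=\{\Gamma\subset H:\dim\Gamma=n-2,\ x\in\Gamma\}.$$
As $x\ne O$, $S_x$ is the set of hyperplanes of $H/\mathbb Rx\cong\mathbb R^{n-2}$, a copy of $\mathbb{RP}^{n-3}$, so it is connected. For bad $x,y\in H$ we have $S_x\cap S_y\ne\emptyset$, since $\dim\Gamma=n-2\ge2$ leaves room for both points. So $\mathcal G(H)$ is nonempty and connected. The locally constant map $\Gamma\mapsto\Pi_\Gamma$ is constant on it, with value $\Pi_H$, say.

**Step 2: comparison of two hyperplanes through a third.** Let $H_1,H_2\in\mathcal U$. Choose a bad point $x$ of $H_1$ and some $\Gamma_2\in\mathcal G(H_2)$, and a hyperplane $H'\supset\Gamma_2\cup\{x\}$, which exists as $\dim\Gamma_2=n-2$. By (7), $H'\in\mathcal U$. Now $\Gamma_2\in\mathcal G(H')\cap\mathcal G(H_2)$ gives $\Pi_{H'}=\Pi_{H_2}$. If $H'\ne H_1$, then $H_1\cap H'$ is an $(n-2)$-dimensional subspace of $H_1$ containing its bad point $x$, so it is in $\mathcal G$ by Lemma 3(b). Thus it lies in $\mathcal G(H_1)\cap\mathcal G(H')$, and $\Pi_{H_1}=\Pi_{H'}$. If $H'=H_1$ this is trivial. Hence $\Pi_{H_1}=\Pi_{H_2}$. Since every $\Gamma\in\mathcal G$ lies in some $H\in\mathcal U$,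 the lemma follows. $\square$

**Proposition 8.** *There is a hyperplane $\Pi$ such that $K\cap\Pi$ is an ellipsoid and, for every hyperplane $H\ne\Pi$, $K\cap H$ is an $(H\cap\Pi)$-revolution body. If $\mathcal U\ne\emptyset$, then $\Pi$ can be chosen so that $\Delta_H=H\cap\Pi$ for all $H\in\mathcal U$, and this condition determines $\Pi$.*

**Proof: collecting the lemmas.** If $\mathcal U=\emptyset$, any $\Pi$ works, as ellipsoids are $\delta$-revolution bodies for all $\delta$. Let $\mathcal U\ne\emptyset$. By Step 1 of Lemma 7 each $H\in\mathcal U$ contains some $\Gamma\in\mathcal G$. In particular $\mathcal G\ne\emptyset$; take $\Pi$ from Lemma 7. Then $\Delta_H=H\cap\Pi_\Gamma=H\cap\Pi$ by Lemma 6, for each $H\in\mathcal U$. If $\Pi$ were in $\mathcal U$, this would say $\Delta_\Pi=\Pi$, absurd by dimension; so $K\cap\Pi$ is an ellipsoid. For $H\in\mathcal U$ (so $H\ne\Pi$) the section is an $(H\cap\Pi)$-revolution body by definition of $\Delta_H$; for $H\notin\mathcal U$, $H\ne\Pi$, it is an ellipsoid and so an $(H\cap\Pi)$-revolution body too. Finally, all hyperplanes through a fixed $\Gamma\in\mathcal G$ lie in $\mathcal U$, so a $\Pi$ with $\Delta_H=H\cap\Pi$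 for all $H\in\mathcal U$ is determined by the uniqueness in Lemma 6. $\square$

## From round slices of the sections to round slices of $K$

We now prove Theorem 1. Take $\Pi$ from Proposition 8. Since $K\cap\Pi$ is an ellipsoid, we can choose affine coordinates $(t,y)\in\mathbb R\times\mathbb R^{n-1}$ with
$$\Pi=\{t=0\},\qquad K\cap\Pi=\{t=0,\ |y|\le1\},\qquad O=(0,o).$$
Let $[\alpha,\beta]$, $\alpha<0<\beta$, be the range of $t$ on $K$, and put $K_\tau=\{y:(\tau,y)\in K\}$, $H_\tau=\{y:(\tau,y)\in H\}$. What remains is that each section has been made round in its own coordinates; we need all of them round in the single metric $|y|$.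

**Step 1: the slices of all sections are round in the $y$-metric.** *Let $H\ne\Pi$. Each nonempty $K_\tau\cap H_\tau$ is a Euclidean ball (possibly a point) in the affine hyperplane $H_\tau$ of $\mathbb R^{n-1}$, and its center $c_H(\tau)$ is an affine function of $\tau$ on the $t$-range of $K\cap H$.* By Proposition 8 there are adapted coordinates on $H$ for the direction $H\cap\Pi$. Their first coordinate and $t|_H$ have the same levels, so we may take the first coordinate to be $t|_H$. The nonempty slices of $K\cap H$ by $t=\tau$ are then $\{|z|^2\le\varphi(\tau)\}$. The slice $\tau=0$ has nonempty interior in $H\cap\Pi$, as it contains $O$, a relative interior point of $K\cap H$. It is a section of the ball $\{|y|\le1\}$ by an affine subspace, so it is also a Euclidean ball in the $y$-metric. A set that is a ball of positive radius for both metrics has the same center of symmetry for both. So the $z$-norm and the $y$-norm are proportional on the translation space of $\{t=0\}\cap H$, which is also that of $\{t=\tau\}\cap H$ for every $\tau$. Hence all slices $\{|z|^2\le\varphi(\tau)\}$ are balls in the $y$-metric, with center the point $z=0$. The line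 $\{z=0\}$ in $H$ is parametrized affinely by $t$, so $c_H$ is affine.

**Step 2: each $K_\tau$, $\tau\in[\alpha,\beta]$, is a Euclidean ball (possibly a point).** For $\tau=0$ this is our choice of coordinates. Let $\tau\ne0$. Every affine hyperplane $A\subset\mathbb R^{n-1}$ is $H_\tau$ for some hyperplane $H\ne\Pi$: take $H$ to be the affine span of $O$ and $\{\tau\}\times A$, which has dimension $n-1$ since $t(O)=0\neq\tau$. It meets $\{t=\tau\}$ in dimension $n-2$, hence exactly in $\{\tau\}\times A$. So by Step 1 every nonempty section $K_\tau\cap A$ is a ball of $A$ or a point. If $K_\tau$ is not a point, let $a,b\in K_\tau$ be at maximal distance. For each affine hyperplane $A\ni a,b$, the set $K_\tau\cap A$ is a ball of $A$ that contains $a,b$ and has diameter at most $|a-b|$; so it is the ball of $A$ with diameter $[a,b]$. As $n-1\ge3$, each point of $\mathbb R^{n-1}$ lies in such an $A$. Therefore $K_\tau$ is the ball with diameter $[a,b]$.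

**Step 3: the centers lie on a line.** Write $K_\tau=B(m(\tau),r(\tau))$ with $r\ge0$. *We show that $m$ is affine on $[\alpha,\beta]$.* For $|u|=1$ let $H=\{u\cdot(y-o)=st\}$. When nonempty, $B(m(\tau),r(\tau))\cap H_\tau$ has as its center the orthogonal projection of $m(\tau)$ to $H_\tau$, whose normal is $u$. So
$$w\cdot c_H(\tau)=w\cdot m(\tau)\qquad\text{for all }w\in u^\perp.\tag{11}$$
We need two such $H$ whose sections reach the whole range $[\alpha,\beta]$. Pick $x_\alpha\in K_\alpha$ and $x_\beta\in K_\beta$. The two linear equations
$$u\cdot(x_\alpha-o)=s\alpha,\qquad u\cdot(x_\beta-o)=s\beta$$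
for $(u,s)\in\mathbb R^{n-1}\times\mathbb R$ have a solution space of dimension at least $n-2\ge2$. In it $u=0$ forces $s=0$, as $\alpha\ne0$; so $(u,s)\mapsto u$ is injective on it. Hence there are solutions with linearly independent $u_1,u_2$, and we scale each solution so that $|u_i|=1$. The corresponding hyperplanes $H_1,H_2$ are different from $\Pi$, since $u_i\ne0$, and contain $(\alpha,x_\alpha)$ and $(\beta,x_\beta)$. So $K\cap H_i$ has $t$-range $[\alpha,\beta]$. By Step 1 and (11), $w\cdot m$ is affine on $[\alpha,\beta]$ for all $w\in u_1^\perp\cup u_2^\perp$. These are two distinct hyperplanes of $\mathbb R^{n-1}$, so together they span it. Hence $m(\tau)=m_0+\tau v$.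

**Step 4: conclusion.** The affine map $(t,y)\mapsto(t,\,y-m_0-tv)$ sends $K$ to $\{t\in[\alpha,\beta],\ |y|\le r(t)\}$, a body of revolution about the $t$-axis. So $K$ is a body of affine revolution, in fact a $\Pi$-revolution body. Its slices parallel to $\Pi$ are, in the $y$-metric, balls or points with collinear centers, hence homothetic to $K\cap\Pi$ when nondegenerate. If some section is not an ellipsoid, i.e. $\mathcal U\ne\emptyset$, we take the $\Pi$ of Proposition 8 with $\Delta_H=H\cap\Pi$ for all $H\in\mathcal U$. By the uniqueness of $\Delta_H$, this condition is the property in Theorem 1, and Proposition 8 says that it determines $\Pi$. This proves Theorem 1. $\blacksquare$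

## Sections of lower dimension, and projections of symmetric bodies

**Corollary 9.** *Let $K\subset\mathbb R^n$ be a convex body, $O\in\operatorname{int}K$, $3\le k\le n-1$. Then $K$ is a body of affine revolution if and only if all its $k$-dimensional sections through $O$ are.*

**Proof of "if": climbing one dimension at a time.** Let $k\le j\le n-1$ and suppose that all $j$-dimensional sections through $O$ are bodies of affine revolution. For a $(j+1)$-dimensional subspace $V$, $K\cap V$ is a convex body in $V\cong\mathbb R^{j+1}$ with $j+1\ge4$ and $O$ in its relative interior, and all its hyperplane sections through $O$ are bodies of affine revolution. By Theorem 1, so is $K\cap V$. Going from $j=k$ up to $j=n-1$ we reach $K$.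

**Proof of "only if": descending with (1).** If $K$ is a body of affine revolution, it is a $\Pi$-revolution body for some hyperplane $\Pi$. In adapted coordinates with $t(O)=0$, the computation (1) shows that its section by a hyperplane $H\ni O$ is an $(H\cap\Pi)$-revolution body if $H\ne\Pi$, and an ellipsoid if $H=\Pi$. Either way it is a body of affine revolution as long as its dimension is at least 3. Every $k$-dimensional subspace is reached from $\mathbb R^n$ by a chain of subspaces whose dimensions drop by one, so iterating down to dimension $k\ge3$ proves the claim. $\square$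

**Corollary 10.** *Let $K=-K\subset\mathbb R^n$ be a convex body and $3\le k\le n-1$. If all orthogonal projections of $K$ onto $k$-dimensional subspaces are bodies of affine revolution, so is $K$.*

Recall the polar body $L^\circ=\{y:\langle x,y\rangle\le1\text{ for all }x\in L\}$ of a convex body $L$ with $0$ in its interior, and the textbook fact $L^{\circ\circ}=L$.

**Step 1: polarity preserves symmetric bodies of affine revolution.** Let $L$ be a $0$-symmetric body of affine revolution of dimension $d\ge3$. Its centroid is $0$ and is fixed by its affine symmetries $(t,z)\mapsto(t,hz)$, so $0$ lies on the axis $z=0$. After a translation of $t$ the adapted coordinates are therefore linear, and $L$ is invariant under the linear maps $(t,z)\mapsto(t,hz)$, $h\in O(d-1)$. The polar $L^\circ$ is invariant under the inverse transposes. In dual coordinates the inverse transpose of $\operatorname{diag}(1,h)$ is $\operatorname{diag}(1,h)$ again, as $h$ is orthogonal. So $L^\circ$ is a $0$-symmetric body of affine revolution.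

**Step 2: projections become sections.** Since $K=-K$ is a convex body, $0\in\operatorname{int}K$. Let $V$ be a $k$-dimensional subspace and $P_V$ the orthogonal projection onto it. For $y\in V$ we have $\langle P_Vx,y\rangle=\langle x,y\rangle$, so
$$(P_VK)^\circ=K^\circ\cap V,$$
with polars taken in $V$ and in $\mathbb R^n$ respectively. By hypothesis $P_VK$ is a $0$-symmetric body of affine revolution of dimension $k\ge3$, so by Step 1 $K^\circ\cap V$ is one too. Thus all $k$-dimensional sections of $K^\circ$ through $0$ are bodies of affine revolution, and by Corollary 9 so is $K^\circ$. It is $0$-symmetric, so by Step 1 again $K=K^{\circ\circ}$ is a body of affine revolution. $\square$
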